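\title{The rank of finite abelian groups acting on compact manifolds}

\begin{abstract}
We prove that for every compact connected $n$-dimensional topological manifold $X$ there is a constant $C$ such that every finite abelian group acting effectively on $X$ has a subgroup of index at most $C$ generated by at most $n$ elements, and by at most $n-1$ elements if $X$ has nonempty boundary. The main step bounds the rank of a free action of $(\mathbb Z/q)^s$ for large prime powers $q$: minimal cochain complexes over the group rings converge to a complex over a power series ring in $s$ variables, where the Auslander--Buchsbaum formula bounds $s$ by the length of the complex. We also show that a closed manifold for which $n$ cannot be replaced by $n-1$ is an orientable integral homology torus with an acyclic $\mathbb Z^n$-covering, and that it is homeomorphic to $T^n$ if its fundamental group has no nontrivial perfect subgroup.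
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds in this paper are topological manifolds, and groups act by homeomorphisms: an action of a finite group $G$ on a space $X$ is a homomorphism $\rho\colon G\to\operatorname{Homeo}(X)$, and it is \emph{effective} if $\rho$ is injective. We write $d(G)$ for the minimal size of a generating set of $G$, with $d=0$ for the trivial group. If $A$ is a finite abelian group with Sylow subgroups $A_p$, then $d(A_p)=\dim_{\mathbb F_p}A/pA$ is the number of cyclic summands of $A_p$, and $d(A)=\max_p d(A_p)$, because generators of the different $A_p$ can be added together. So $d(A)$ counts the independent directions of symmetry that an action of $A$ provides.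

By a theorem of Mann and Su, for every compact manifold $X$ there is a constant, depending only on $X$, that bounds $d(A)$ for all finite abelian groups $A$ acting effectively on $X$. The dimension of $X$ alone does not give such a bound. Let $\Sigma_g$ be the closed orientable surface of genus $g\ge2$, and let $\Sigma_{g,q}\to\Sigma_g$ be the covering with group $H_1(\Sigma_g;\mathbb Z/q)\cong(\mathbb Z/q)^{2g}$. This group acts freely on the surface $\Sigma_{g,q}$ and needs $2g$ generators. But the surface changes with the group: its Euler characteristic is $(2-2g)q^{2g}$.

On a fixed manifold one expects the dimension to appear once groups of bounded size are ignored. On the circle, an orientation-preserving homeomorphism of finite order with a fixed point is the identity, since it is an increasing map of finite order of an interval. Hence the orientation-preserving elements of a finite group acting effectively on $S^1$ act freely and form the group of a covering $S^1\to S^1$; they are a cyclic subgroup of index at most $2$. In higher dimensions the model is a torus action. If $T^m$ acts freely on an $n$-manifold, an orbit is an embedded copy of $T^m$, so $m\le n$. The torus contains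 $(\mathbb Z/q)^m$ for every $q$, and one may guess that a manifold carrying actions of $(\mathbb Z/q)^m$ for arbitrarily large $q$ obeys the same bound, although the orbits are now finite sets and carry no dimension. This leads to the following question, posed in \cite{Mundet}.

\medskip
\noindent\textbf{Question.} \emph{Does there exist, for every compact connected $n$-dimensional manifold $X$, a constant $C$ such that every finite abelian group $A$ acting effectively on $X$ has a subgroup $B$ with $[A:B]\le C$ and $d(B)\le n$?}
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
Let $X$ be a compact connected $n$-dimensional topological manifold. There is a constant $C=C(X)$ such that every finite abelian group $A$ acting effectively on $X$ has a subgroup $B$ with $[A:B]\le C$ and $d(B)\le n$. If $\partial X\neq\emptyset$, one can even obtain $d(B)\le n-1$.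
\end{theorem}

The bounds $n$ and $n-1$ are sharp. The group $(\mathbb Z/q)^n$ acts effectively by translations on $T^n$, and $(\mathbb Z/q)^{n-1}$ on $T^{n-1}\times[0,1]$; a subgroup $B\le(\mathbb Z/q)^m$ with $d(B)\le m-1$ has order at most $q^{m-1}$, hence index at least $q$. One cannot always take $C=1$, since $(\mathbb Z/2)^{n+1}$ acts effectively on $S^n$ by sign changes. Nor can $C$ depend on $n$ only: on $\Sigma_{g,q}$ a subgroup with two generators has index at least $q^{2g-2}$. Connectedness is needed, because $(\mathbb Z/q)^2$ acts effectively on $S^1\sqcup S^1$ for all $q$.

Call a closed connected $n$-manifold $X$, $n\ge1$, \emph{extremal} if Theorem~\ref{thm:main} fails for $X$ with $n$ replaced by $n-1$; that is, if for every $C$ some finite abelian group acting effectively on $X$ has no subgroup $B$ of index at most $C$ with $d(B)\le n-1$. The torus $T^n$ is extremal, and every extremal manifold looks like it homologically.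

\begin{theorem}\label{thm:extremal}
Let $X$ be an extremal closed connected $n$-manifold, $n\ge1$. Then $X$ is orientable; $H_1(X;\mathbb Z)\cong\mathbb Z^n$; the covering $\tilde X\to X$ with group $\mathbb Z^n$ is acyclic over $\mathbb Z$; the classifying map $X\to T^n$ is an isomorphism on integral homology, so that $H^*(X;\mathbb Z)\cong H^*(T^n;\mathbb Z)$ as rings; and $[\pi_1X,\pi_1X]$ is perfect. If moreover $\pi_1X$ has no nontrivial perfect subgroup (for example, if it is solvable), then $X$ is homeomorphic to $T^n$.
\end{theorem}

We do not claim that $T^n$ is the only extremal manifold. The theorem says that any other one is an integral homology torus with acyclic $\mathbb Z^n$-covering and with $[\pi_1X,\pi_1X]$ perfect and nontrivial.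

The core of Theorem~\ref{thm:main} is that $(\mathbb Z/q)^{n+1}$ does not act effectively on a closed $X$ once the prime power $q=p^k$ is large; the theorem of Mann and Su then bounds the total size of the remaining small cyclic summands. To prove the core statement for an action of $(\mathbb Z/q)^m$, we choose a point whose stabilizer contains an elementary abelian group $E$ of the largest possible rank $r$. Smith theory shows that the fixed set of $E$ has codimension at least $r$ (Section~\ref{sec:fixed}), and a complementary group of rank $m-r$ acts freely on a component of it. It remains to bound the rank of a free action by the dimension. This is done in Sections~\ref{sec:minimal} and~\ref{sec:limit}, after two computations by hand in Section~\ref{sec:models}. Section~\ref{sec:main} assembles the proof, and Section~\ref{sec:extremal} proves Theorem~\ref{thm:extremal}, which is not used for Theorem~\ref{thm:main}. The constants are not explicit, since the bound for free actions comes from a limit argument.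

\medskip
\noindent\textbf{Conventions.} ``Closed'' means compact without boundary. Cohomology is sheaf cohomology; it agrees with \v{C}ech cohomology on the compact metrizable spaces below and with singular cohomology on manifolds. ``Finite-dimensional'' refers to covering dimension. A compact $n$-manifold is metrizable, has dimension $n$, and has finitely generated integral homology. Complexes are cochain complexes, and ``f.g.'' means finitely generated.

\section{Free actions on graphs and on tori}\label{sec:models}

Let $q=p^k$ and $A=(\mathbb Z/q)^s$ with generators $g_1,\dots,g_s$. In characteristic $p$ we have $(g_i-1)^q=g_i^q-1=0$, so with $T_i=g_i-1$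
\[
R=\mathbb F_p[A]=\mathbb F_p[T_1,\dots,T_s]/(T_1^q,\dots,T_s^q).
\]
This is a local ring with maximal ideal $\mathfrak m=(T_1,\dots,T_s)$, and in degrees below $q$ it cannot be distinguished from the power series ring $\mathbb F_p[[T_1,\dots,T_s]]$, which has Krull dimension $s$. This is the dimension that the finite orbits do not show.

Suppose that $A$ permutes freely the cells of a nonempty finite complex $Z$ of dimension $f$. The cellular cochains form a complex of f.g.\ free $R$-modules in degrees $0,\dots,f$. If a matrix of the differential has a unit entry, one can cancel a pair of basis elements without changing the cohomology (see Step~4 in the proof of Proposition~\ref{prop:minimal}). So $H^*(Z;\mathbb F_p)$ is computed by a nonzero complex $M$ of free modules whose differentials have all entries in $\mathfrak m$. Such a complex is called \emph{minimal}.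

\begin{example}[Rank two on a graph]\label{ex:graph}
Let $s=2$ and $f=1$, and let $\beta=\dim H^0(Z;\mathbb F_p)+\dim H^1(Z;\mathbb F_p)$. We show that $q\le\beta$. Suppose $q>\beta$. The minimal complex is $d\colon R^{a_0}\to R^{a_1}$, and $\dim H^0-\dim H^1=q^2(a_0-a_1)$ has absolute value at most $\beta<q^2$. Hence $a_0=a_1=a\ge1$. Reduce modulo $\mathfrak m^q$. Since the entries of $d$ lie in $\mathfrak m$, the induced endomorphism of $(R/\mathfrak m^q)^a$ kills $(\mathfrak m^{q-1}/\mathfrak m^q)^a$, which has dimension $qa$, as there are $q$ monomials of degree $q-1$ in two variables. An endomorphism of a finite-dimensional space has kernel and cokernel of equal dimension, and this cokernel is a quotient of $H^1(M)$. So $\beta\ge qa\ge q$, a contradiction.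
\end{example}

The computation sees only degrees below $q$, so it is really a computation in $\mathbb F_p[[T_1,T_2]]$: a complex of length one is too short to have nonzero cohomology of finite length over a ring of dimension two. The next example shows what happens when the length is exactly right.

\begin{example}[Translations of a torus]\label{ex:torus}
Let $\mathbb Z/q$ rotate the circle, divided into $q$ arcs. The cochain complex is $T\colon R\to R$ with $R=\mathbb F_p[T]/(T^q)$; it has $H^1=R/(T)$ and $H^0=T^{q-1}R$, spanned by $T^{q-1}=1+g+\dots+g^{q-1}$. As $q\to\infty$ the matrix of the differential does not change, and the limit is $T\colon\mathbb F_p[[T]]\to\mathbb F_p[[T]]$. The class in degree $0$ has escaped to infinity, and what remains is the free resolution of the residue field. For $(\mathbb Z/q)^s$ acting on $T^s$ we take the tensor product of $s$ such complexes. This is the Koszul complex on $T_1,\dots,T_s$, with ranks $\binom si$, and its limit is the Koszul resolution of the residue field of $\mathbb F_p[[T_1,\dots,T_s]]$, of length exactly $s$.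
\end{example}

Three things are needed to turn these examples into a proof. The spaces on which the groups act will be fixed sets of topological actions and have no cell structure, so the minimal complex must be produced by other means. The limit must exist even though the prime $p$ varies. And the finiteness of the cohomology must survive in the limit; for this we record it in the form of matrix identities.

\section{Minimal complexes over the group ring}\label{sec:minimal}

In this section $A$ is a finite abelian $p$-group, $S=\mathbb Z/p^l$ and $R=S[A]$. Theorem~\ref{thm:main} needs only $l=1$; larger $l$ is used in Section~\ref{sec:extremal} to detect the rank of $H_1(X;\mathbb Z)$. Let $\mathfrak m\subset R$ be the ideal generated by $p$ and the elements $g-1$, $g\in A$. For an $R$-module $N$, or a sheaf of $R$-modules, $N[\mathfrak m]=\operatorname{Hom}_R(\mathbb F_p,N)$ denotes the part killed by $\mathfrak m$.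

\begin{lemma}\label{lem:ring}
The ring $R$ is finite and local, with maximal ideal $\mathfrak m$ and residue field $\mathbb F_p$. It is injective as a module over itself, and $R[\mathfrak m]\cong\mathbb F_p$. Every f.g.\ $R$-module embeds in a f.g.\ free module, and every f.g.\ injective module is free.
\end{lemma}

\begin{proof}
The generators of $\mathfrak m$ are nilpotent, because $(g-1)^{|A|}\in pR$, and $R/\mathfrak m=\mathbb F_p$; so $R$ is local. The ring $S$ is self-injective by Baer's criterion: a homomorphism $p^iS\to S$ sends $p^i$ to an element killed by $p^{l-i}$, that is, to a multiple of $p^i$. Hence $N\mapsto N^\vee=\operatorname{Hom}_S(N,S)$ is exact, and $N\cong N^{\vee\vee}$ for finite $N$, as one sees on the cyclic modules $\mathbb Z/p^i$. The $R$-linear map $R\to R^\vee$ sending $r$ to the functional $x\mapsto(\text{coefficient of }1\text{ in }rx)$ takes $g$ to the dual basis vector of $g^{-1}$, so it is an isomorphism. Therefore $\operatorname{Hom}_R(N,R)\cong\operatorname{Hom}_R(N,\operatorname{Hom}_S(R,S))\cong N^\vee$. This functor is exact, so $R$ is injective, and $R[\mathfrak m]\cong\mathbb F_p^\vee\cong\mathbb F_p$. If $N$ is f.g., dualizing a surjection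 $R^a\to N^\vee$ gives an embedding $N\to(R^a)^\vee\cong R^a$. If $N$ is also injective, the embedding splits, so $N$ is projective, hence free over the local ring $R$.
\end{proof}

For a bounded-below complex $C$ of $R$-modules, $\operatorname{Ext}^i_R(\mathbb F_p,C)$ means $H^i(J[\mathfrak m])$, where $C\to J$ is a quasi-isomorphism to a bounded-below complex of injectives. These groups are unchanged under quasi-isomorphisms, a short exact sequence of complexes gives a long exact sequence, and for a module $N$ placed in degree $u$ one obtains $\operatorname{Ext}_R^{i-u}(\mathbb F_p,N)$. If $M$ is a bounded-below minimal complex of f.g.\ free modules, we may take $J=M$ by Lemma~\ref{lem:ring}. The differential of $M[\mathfrak m]$ is zero, since its entries lie in $\mathfrak m$, and so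
\begin{equation}\label{eq:rankext}
\dim\operatorname{Ext}^i_R(\mathbb F_p,M)=\operatorname{rank}M^i .
\end{equation}

\begin{proposition}\label{prop:minimal}
Let $A$ act freely on a compact metrizable finite-dimensional space $Z$, and let $Y=Z/A$. Assume that $\sum_i\dim H^i(Z;\mathbb F_p)<\infty$ and $H^i(Z;\mathbb F_p)=0$ for $i>f$. Then there is a minimal complex $M$ of f.g.\ free $R$-modules, concentrated in degrees $0,\dots,f$, with $H^*(M)\cong H^*(Z;S)$ as $R$-modules and $\operatorname{rank}M^i=\dim H^i(Y;\mathbb F_p)$.
\end{proposition}

A complex with f.g.\ cohomology always has a free model that stops in the top degree $f$, but in general the model continues into all negative degrees. The point is that it stops in degree $0$. Freeness of the action is essential here: if $A\ne1$ acts on a point, then $f=0$, and $H^0=S$ is not a free module. To use freeness we work on the quotient $Y$, where the cochains of $Z$ form a sheaf with stalk $R$, and we compute $\operatorname{Ext}_R(\mathbb F_p,-)$, which detects injectivity.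

\begin{proof}
\emph{Step 1: a complex of injectives.} The sequences $0\to\mathbb Z/p^{j-1}\to\mathbb Z/p^j\to\mathbb Z/p\to0$ show by induction on $j$ that $H^i(Z;S)$ is finite, and zero for $i>f$. Let $\pi\colon Z\to Y$ be the quotient map, a finite covering. The sheaf $\pi_*S$ assigns to $U$ the locally constant functions $\pi^{-1}(U)\to S$. It is a sheaf of $R$-modules, and its stalks are isomorphic to the module of functions $A\to S$, which is $R$. Choose a resolution $\pi_*S\to\mathcal I^0\to\mathcal I^1\to\cdots$ by injective sheaves of $R$-modules, and put $J=\Gamma(Y,\mathcal I^\bullet)$. Injective sheaves are flabby and $\pi_*$ is exact, so $H^*(J)=H^*(Y;\pi_*S)=H^*(Z;S)$. For open $U\subset Y$, the functor $\Gamma(U,-)$ is right adjoint to the exact functor that sends a module to the constant sheaf on $U$ extended by zero; hence $\Gamma(U,\mathcal I^j)$ is an injective module. In particular $J$ is a complex of injectives.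

\emph{Step 2: the Ext groups are the cohomology of the quotient.} We have $J[\mathfrak m]=\Gamma(Y,\mathcal I^\bullet[\mathfrak m])$, and we claim that $\mathcal I^\bullet[\mathfrak m]$ is an injective resolution of the constant sheaf $\mathbb F_p$ on $Y$. The functor $\mathcal G\mapsto\mathcal G[\mathfrak m]$, from sheaves of $R$-modules to sheaves of $\mathbb F_p$-vector spaces, is right adjoint to the exact inclusion functor, so each $\mathcal I^j[\mathfrak m]$ is injective. As $\mathfrak m$ is finitely generated, the stalk of $\mathcal I^j[\mathfrak m]$ at $y$ is $\mathcal I^j_y[\mathfrak m]$. The module $\mathcal I^j_y=\varinjlim\Gamma(U,\mathcal I^j)$ is injective, being a filtered colimit of injectives over a noetherian ring. Since $(\pi_*S)_y\cong R$ is injective too, the exact complex $0\to(\pi_*S)_y\to\mathcal I^0_y\to\mathcal I^1_y\to\cdots$ splits into split short exact sequences, and it remains exact after applying $N\mapsto N[\mathfrak m]$. Thus $\mathcal I^\bullet[\mathfrak m]$ resolves $(\pi_*S)[\mathfrak m]$. The sections of this sheaf are the $A$-invariant locally constant functions with values in $p^{l-1}S\cong\mathbb F_p$, which are the locally constant $\mathbb F_p$-valued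 functions on open subsets of $Y$. The claim follows, and
\begin{equation}\label{eq:extquot}
\operatorname{Ext}^i_R(\mathbb F_p,J)\cong H^i(Y;\mathbb F_p).
\end{equation}
The space $Y$ is compact metrizable and is a finite union of closed sets, each homeomorphic to a closed subset of $Z$. By the sum theorem of dimension theory $Y$ is finite-dimensional, so the groups \eqref{eq:extquot} vanish for large $i$. This is the only use of the finite dimension of $Z$.

\emph{Step 3: a finite free model.} We construct f.g.\ free modules $P^i$, zero for $i>f$, and a quasi-isomorphism $\varphi\colon P\to J$, by descending induction. Suppose that $P^j$ is constructed for $j>i$, that $H^j(\varphi)$ is bijective for $j>i+1$, and that the cycles of $P^{i+1}$ map onto $H^{i+1}(J)$. Let $P^i$ have two kinds of basis elements. Those of the first kind have $d=0$, and $\varphi$ sends them to cycles representing generators of $H^i(J)$. Those of the second kind are sent by $d$ to generators $z$ of the kernel of $\ker d^{i+1}\to H^{i+1}(J)$, which is f.g.\ as $R$ is noetherian, and by $\varphi$ to elements with boundary $\varphi(z)$. This continues the induction.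

Let $W=P^0/dP^{-1}$ and let $P'$ be the complex $W\to P^1\to\dots\to P^f$. It has the same cohomology as $P$, because $H^i(P)=0$ for $i<0$; and $\varphi$ factors through a quasi-isomorphism $P'\to J$, because $J^{-1}=0$. We show that $W$ is free. The subcomplex $P^1\to\dots\to P^f$ of $P'$ consists of injectives, so its groups $\operatorname{Ext}^i_R(\mathbb F_p,-)$ vanish for $i>f$. The quotient is $W$ in degree $0$, so $\operatorname{Ext}^i_R(\mathbb F_p,W)\cong\operatorname{Ext}^i_R(\mathbb F_p,J)$ for $i>f$, and by Step~2 there is $i_0\ge1$ with $\operatorname{Ext}^i_R(\mathbb F_p,W)=0$ for $i\ge i_0$. A f.g.\ module $N$ has a finite filtration with quotients $\mathbb F_p$, so $\operatorname{Ext}^i_R(N,W)=0$ for $i\ge i_0$. Now embed $N$ in a f.g.\ free module with cokernel $N_1$, embed $N_1$ likewise with cokernel $N_2$, and so on. Free modules have no higher Ext into $W$, so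
\[
\operatorname{Ext}^1_R(N,W)\cong\operatorname{Ext}^2_R(N_1,W)\cong\dots\cong\operatorname{Ext}^{i_0}_R(N_{i_0-1},W)=0 .
\]
Taking $N=R/\mathfrak a$ for all ideals $\mathfrak a$, Baer's criterion shows that $W$ is injective, hence free by Lemma~\ref{lem:ring}.

\emph{Step 4: minimality.} Suppose that, for a basis element $x$ in degree $i$, some coordinate of $dx$ is a unit. Then $dx$ can replace the corresponding basis element in degree $i+1$. The subcomplex $Rx\to R\,dx$ is acyclic, and the quotient by it is a quasi-isomorphic complex of free modules of smaller total rank. After finitely many steps we reach a minimal complex $M$. By \eqref{eq:rankext} and \eqref{eq:extquot}, $\operatorname{rank}M^i=\dim H^i(Y;\mathbb F_p)$.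
\end{proof}

A bound on the size of the cohomology is not an identity between matrices, and cohomology does not commute with the limit, as Example~\ref{ex:torus} shows. A null-homotopy is such an identity. The next lemma converts one kind of information into the other at the cost of a controlled power.

\begin{lemma}\label{lem:homotopy}
Let $C$ be a complex of free modules in degrees $0,\dots,f$ over a commutative ring, and let $t$ be an element of the ring with $tH^*(C)=0$. Then multiplication by $t^{f+1}$ is null-homotopic on $C$.
\end{lemma}

\begin{proof}
We show by descending induction on $i=f+1,f,\dots,0$ that $t^{f+1-i}$ is homotopic to a chain map $\psi_i\colon C\to C$ that vanishes in degrees $\ge i$. Start with $\psi_{f+1}=\mathrm{id}$. Given $\psi=\psi_{i+1}$, we have $d\psi^i=\psi^{i+1}d=0$, so $\psi^i$ maps $C^i$ to cycles and $t\psi^i$ maps $C^i$ to boundaries. As $C^i$ is free, $t\psi^i=dh$ for some $h\colon C^i\to C^{i-1}$. Extend $h$ by zero in the other degrees and put $\psi_i=t\psi-(dh+hd)$. It vanishes in degree $i$ by the choice of $h$, and in higher degrees because all its terms do. For $i=0$ we get $t^{f+1}\simeq\psi_0=0$.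
\end{proof}

\section{The limit over a power series ring}\label{sec:limit}

We recall the commutative algebra that measures when a complex is too short. Let $\mathcal O$ be a regular local ring of dimension $s$, for example $K[[T_1,\dots,T_s]]$ with $K$ a field. The \emph{Auslander--Buchsbaum formula} says that $\operatorname{pd}N+\operatorname{depth}N=s$ for every nonzero f.g.\ $\mathcal O$-module $N$. Here $\operatorname{pd}N$ is the shortest length of a free resolution, and $\operatorname{depth}N=0$ exactly when $N$ contains a copy of the residue field.

\begin{lemma}\label{lem:depth}
Let $\mathcal O$ be a regular local ring of dimension $s$, and let $G$ be a complex of f.g.\ free $\mathcal O$-modules with $G^i=0$ for $i<0$ whose cohomology modules have finite length. Then $H^i(G)=0$ for $i<s$.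
\end{lemma}

\begin{proof}
Let $j$ be the smallest degree with $H^j(G)\neq0$, if there is one. Then $0\to G^0\to\dots\to G^j\to N\to0$ is a free resolution of $N=G^j/dG^{j-1}$, so $\operatorname{pd}N\le j$. The module $N$ contains $H^j(G)$, which is nonzero of finite length and therefore contains a copy of the residue field. So $\operatorname{depth}N=0$ and $s=\operatorname{pd}N\le j$.
\end{proof}

\begin{proposition}\label{prop:free}
For all integers $s\ge1$, $f\ge0$, $\beta\ge1$ there is $Q=Q(s,f,\beta)\ge2$ with the following property. Let $q=p^k\ge Q$ be a prime power, and let $A=(\mathbb Z/q)^s$ act freely on a nonempty compact metrizable finite-dimensional space $Z$ with $\sum_i\dim H^i(Z;\mathbb F_p)\le\beta$ and $H^i(Z;\mathbb F_p)=0$ for $i>f$. Then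
\begin{enumerate}
\item[(a)] $s\le f$;
\item[(b)] if $s=f$ and $\dim H^s(Z;\mathbb F_p)=1$, then $\dim H^i(Z/A;\mathbb F_p)=\binom si$ for all $i$.
\end{enumerate}
\end{proposition}

The constant must depend on $\beta$: the surfaces $\Sigma_{2,q}$ have $s=4$ and $f=2$ for every $q$, with total Betti number $2q^4+4$.

\begin{proof}
If no such $Q$ exists for some $s,f,\beta$, there are actions of $A_j=(\mathbb Z/q_j)^s$ on spaces $Z_j$, with $q_j$ a power of $p_j$ and $q_j\to\infty$, that all violate (a) or all violate (b). Let $R_j=\mathbb F_{p_j}[T_1,\dots,T_s]/(T_1^{q_j},\dots,T_s^{q_j})$ be the group ring, $\mathfrak m_j$ its maximal ideal, and $(M_j,d_j)$ the minimal complex of Proposition~\ref{prop:minimal} with $l=1$. It is nonzero since $H^0(Z_j;\mathbb F_{p_j})\ne0$.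

\emph{The ranks are bounded.} To take a limit of matrices we need matrices of fixed size. Fix $j$ and drop it from the notation. Let $\tau^{\le u}M$ be the subcomplex $M^0\to\dots\to M^{u-1}\to\ker d^u$. The quotient $\tau^{\le u}M/\tau^{\le u-1}M$ is quasi-isomorphic to $H^u(M)$ in degree $u$, so \eqref{eq:rankext} and the long exact sequences give
\[
\operatorname{rank}M^i\le\sum_u\dim\operatorname{Ext}_R^{i-u}(\mathbb F_p,H^u(M))\le\sum_u\dim H^u(Z;\mathbb F_p)\cdot\dim H^{i-u}(A;\mathbb F_p).
\]
For the second inequality, filter $H^u(M)$ with quotients $\mathbb F_p$ and use $\operatorname{Ext}^a_R(\mathbb F_p,\mathbb F_p)=H^a(A;\mathbb F_p)$. The group $H^a(\mathbb Z/q;\mathbb F_p)$ is one-dimensional for all $a\ge0$, so the K\"unneth formula gives $\dim H^a(A;\mathbb F_p)=\binom{a+s-1}{s-1}$. Hence $\operatorname{rank}M^i\le\beta\binom{f+s-1}{s-1}$ for $0\le i\le f$. After passing to a subsequence, the ranks $a_0,\dots,a_f$ of $M_j$ do not depend on $j$.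

\emph{The homotopies have a fixed exponent.} Each $T_i$ is a nilpotent operator on $H^u(M_j)$, a space of dimension at most $\beta$, so $T_i^\beta H^*(M_j)=0$. By Lemma~\ref{lem:homotopy}, with $b=\beta(f+1)$ there are $R_j$-linear maps $h_{i,j}$ of degree $-1$ such that
\begin{equation}\label{eq:homotopy}
T_i^{\,b}=d_jh_{i,j}+h_{i,j}d_j\qquad(1\le i\le s).
\end{equation}

\emph{The limit.} If the prime were constant, a diagonal subsequence would make every coefficient of every matrix entry stabilize. Since $p_j$ may vary, we use an ultraproduct. Fix a nonprincipal ultrafilter on $\mathbb N$: a family of ``large'' subsets, closed under finite intersections and supersets, which contains all cofinite sets and exactly one of each set and its complement. Let $K$ be the quotient of $\prod_j\mathbb F_{p_j}$ in which two sequences are identified if they agree on a large set, and write $[x_j]$ for the class of $(x_j)$. It is a field: if $[x_j]\neq0$, then $x_j\ne0$ on a large set, and we invert there. Let $\mathcal O=K[[T_1,\dots,T_s]]$, with maximal ideal $\mathfrak n$.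

The monomials $T^\alpha$ with all $\alpha_i<q_j$ form a basis of $R_j$. For such $\alpha$ let $c_\alpha(r)$ be the coefficient of $T^\alpha$ in $r\in R_j$; then $c_\alpha(rr')=\sum_{\gamma+\gamma'=\alpha}c_\gamma(r)c_{\gamma'}(r')$, because the relations $T_i^{q_j}=0$ only delete monomials outside the basis. For fixed $\alpha$, the coefficient $c_\alpha$ is defined on $R_j$ for all but finitely many $j$; this is where $q_j\to\infty$ is used. Therefore
\[
\lambda\colon\prod_jR_j\to\mathcal O,\qquad(r_j)\mapsto\sum_\alpha[c_\alpha(r_j)]\,T^\alpha
\]
is a well-defined ring homomorphism. It sends $(T_i)_j$ to $T_i$ and $\prod_j\mathfrak m_j$ into $\mathfrak n$. Apply $\lambda$ to the entries of the matrices of $d_j$ and $h_{i,j}$. The identities $d_j^2=0$ and \eqref{eq:homotopy} persist, and we obtain a nonzero complex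
\[
\hat M\colon\quad0\to\mathcal O^{a_0}\to\mathcal O^{a_1}\to\dots\to\mathcal O^{a_f}\to0
\]
whose differential has entries in $\mathfrak n$ and whose cohomology is killed by $T_1^b,\dots,T_s^b$. So $H^*(\hat M)$ is f.g.\ over the finite-dimensional $K$-algebra $\mathcal O/(T_1^b,\dots,T_s^b)$ and has finite length.

\emph{Proof of (a).} Let $u\le f$ be the largest index with $a_u\neq0$. The image of the differential lies in $\mathfrak n\mathcal O^{a_u}$, so $H^u(\hat M)\neq0$. Lemma~\ref{lem:depth} gives $s\le u\le f$. Hence the examples do not violate (a).

\emph{Proof of (b).} Now $s=f$, so $u=s$, and by Lemma~\ref{lem:depth} $\hat M$ is a minimal free resolution of $N=H^s(\hat M)$. For each $j$, the one-dimensional space $H^s(M_j)=R_j^{a_s}/d_j(R_j^{a_{s-1}})$ maps onto $\mathbb F_{p_j}^{a_s}$ by minimality. Thus $a_s=1$, and the image of $d_j$ is an ideal of codimension one in $R_j$, namely $\mathfrak m_j$. Write $T_i=d_j(y_{i,j})$ and apply $\lambda$: each $T_i$ is a boundary in $\hat M$, so $N=\mathcal O/\mathfrak n=K$. The ranks of a minimal free resolution of $K$ are the numbers $\dim\operatorname{Tor}^{\mathcal O}_i(K,K)$, and the Koszul resolution shows that they equal $\binom si$.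 Hence $a_i=\binom s{s-i}=\binom si$. By Proposition~\ref{prop:minimal}, $\dim H^i(Z_j/A_j;\mathbb F_{p_j})$ equals $a_i$ for $0\le i\le s$ and $0$ for $i>s$. So the examples do not violate (b) either.
\end{proof}

\section{Fixed sets of elementary abelian groups}\label{sec:fixed}

The fixed set of a topological action on a manifold is controlled only through its mod $p$ cohomology, and the right class of spaces is that of cohomology manifolds. In this section coefficients are in $\mathbb F_p$, and $H^*_c$ is cohomology with compact supports. For a closed subset $F$ of a locally compact Hausdorff space $U$ there is an exact sequence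
\begin{equation}\label{eq:les}
\cdots\to H^i_c(U\setminus F)\to H^i_c(U)\to H^i_c(F)\to H^{i+1}_c(U\setminus F)\to\cdots .
\end{equation}
A locally compact Hausdorff space $M$ of finite cohomological dimension over $\mathbb F_p$ is a \emph{cohomology manifold over $\mathbb F_p$} if every point has an open neighborhood $U_0$, an integer $m$ and a line $\ell\subset H^m_c(U_0)$ with the following property: whenever $y\in V\subset U_0$ with $V$ open, there is an open $W$ with $y\in W\subset V$ such that $H^i_c(W)\to H^i_c(V)$ is zero for $i\neq m$ and has rank one for $i=m$, and the image of $H^m_c(W)$ in $H^m_c(U_0)$ is $\ell$. The integer $m$ is the dimension at the points of $U_0$. In particular $H^m_c(V)\neq0$ for every nonempty open $V\subset U_0$. A manifold without boundary is a cohomology manifold: take open balls for $U_0$ and $W$.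

We use the following facts.
\begin{enumerate}
\item[(F1)] \emph{Smith inequality} (\cite[III.7.9]{Bredon}, iterated). If an elementary abelian $p$-group $E$ acts on a compact finite-dimensional space $Z$, then $\sum_i\dim H^i(Z^E;\mathbb F_p)\le\sum_i\dim H^i(Z;\mathbb F_p)$.
\item[(F2)] \emph{Fixed sets} (\cite[Ch.~V]{Borel}). If $\mathbb Z/p$ acts on a cohomology manifold $M$ over $\mathbb F_p$, the components of $M^{\mathbb Z/p}$ are open in $M^{\mathbb Z/p}$ and are cohomology manifolds over $\mathbb F_p$; if $p$ is odd, their codimension is even. By iteration, the first statement holds for elementary abelian $p$-groups. On a connected cohomology manifold the dimension is constant, and if it equals $m$, then $H^i_c(U)=0$ for $i>m$ and $U$ open.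
\item[(F3)] \emph{Borel's dimension formula, local form} (\cite[Ch.~XIII, Theorem~4.3]{Borel}; Theorem~2.3 there is the version for spheres). Let an elementary abelian $p$-group $G$ act, not necessarily effectively, on a first countable cohomology manifold $M$ over $\mathbb F_p$, let $x\in M^G$, and let $n(H)$ be the dimension of $M^H$ at $x$. Then $n(1)-n(G)=\sum_H(n(H)-n(G))$, the sum being over all subgroups $H\le G$ of index $p$.
\item[(F4)] \emph{Newman's theorem.} A homeomorphism of finite order of a connected manifold without boundary that fixes a nonempty open set pointwise is the identity.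
\end{enumerate}
For a linear action on a real vector space, (F3) is the decomposition into irreducible representations, each nontrivial one having a kernel of index $p$. An effective linear action of $(\mathbb Z/p)^r$ needs at least $r$ such kernels, and for odd $p$ each irreducible summand is a plane. Lemma~\ref{lem:isotropy} is the topological form of this count.

\begin{lemma}\label{lem:closed}
Let $M'\subset M$ be nonempty connected cohomology manifolds over $\mathbb F_p$ of dimensions $m'$ and $m$, with $M'$ closed in $M$. Then $m'\le m$. If $M$ is a manifold without boundary and $m'=m$, then $M'$ contains a nonempty open subset of $M$.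
\end{lemma}

\begin{proof}
Let $x\in M'$. For every small open neighborhood $U$ of $x$ in $M$ we have $H^{m'}_c(U\cap M')\ne0$. If $m'>m$, the two neighbors of this group in \eqref{eq:les} vanish by (F2), which is impossible. Let $M$ be a manifold and $m'=m$, and take for $U$ an open ball. If $U\not\subset M'$, choose a smaller ball $U_1\subset U\setminus M'$. The isomorphism $H^m_c(U_1)\to H^m_c(U)$ factors through $H^m_c(U\setminus M')$, so $H^m_c(U\setminus M')\to H^m_c(U)$ is onto. As $H^{m+1}_c(U\setminus M')=0$, the sequence \eqref{eq:les} gives $H^m_c(U\cap M')=0$, a contradiction. So $U\subset M'$.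
\end{proof}

\begin{lemma}\label{lem:isotropy}
Let $E\cong(\mathbb Z/p)^r$ act effectively on a closed connected $n$-manifold $X$, fixing a point $x$. For $H\le E$ let $n(H)$ be the dimension of the component $F_H$ of $X^H$ through $x$, and let $\mathcal H$ be the set of subgroups $H$ of index $p$ with $n(H)>n(E)$. Then for every $L\le E$
\begin{equation}\label{eq:borel}
n(L)-n(E)=\sum_{H\in\mathcal H,\ H\supseteq L}\bigl(n(H)-n(E)\bigr).
\end{equation}
Moreover $\bigcap_{H\in\mathcal H}H=1$ (the empty intersection being $E$), $|\mathcal H|\ge r$, and $n-n(E)\ge r$; if $p$ is odd, $n-n(E)\ge2r$.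
\end{lemma}

\begin{proof}
The group $E$ commutes with $L$ and fixes $x$, so $E/L$ acts on $F_L$, which is a first countable cohomology manifold by (F2). For $H\supseteq L$ the component through $x$ of the fixed set of $H/L$ on $F_L$ is $F_H$, since $F_H$ is connected and lies in $X^L$. So (F3) gives \eqref{eq:borel} with the sum over all $H\supseteq L$ of index $p$. By Lemma~\ref{lem:closed}, $n(H)\ge n(E)$ always, so the terms with $H\notin\mathcal H$ vanish.

Suppose that $\bigcap_{H\in\mathcal H}H$ contains a subgroup $L$ of order $p$. Then the sums \eqref{eq:borel} for $L$ and for the trivial subgroup coincide, so $n(L)=n$. By Lemma~\ref{lem:closed}, $L$ fixes a nonempty open subset of $X$, and by (F4) it acts trivially on the connected manifold $X$. This contradicts effectiveness.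

An intersection of $t$ subgroups of index $p$ has rank at least $r-t$, so $|\mathcal H|\ge r$. In \eqref{eq:borel} for $L=1$ each summand is at least $1$. If $p$ is odd, each summand is even, by (F2) for $E/H\cong\mathbb Z/p$ acting on $F_H$, and so it is at least $2$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Lemma~\ref{lem:isotropy} bounds the dimension of a fixed set from above, and Proposition~\ref{prop:free} bounds the dimension of a space with a free action from below. To apply both to the same space, we take the fixed set of a maximal elementary abelian stabilizer. For a closed connected $n$-manifold $X$, $n\ge1$, put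
\[
\beta_X=\max_p\sum_i\dim H^i(X;\mathbb F_p),\qquad Q_X=\beta_X\cdot\max\{Q(s,f,\beta_X):1\le s\le n+1,\ 0\le f\le n\};
\]
$\beta_X$ is finite because $H_*(X;\mathbb Z)$ is f.g. For an abelian group $A$ let $A[p]=\{a\in A:pa=0\}$.

\begin{proposition}\label{prop:rank}
Let $q=p^k\ge Q_X$ be a prime power, and let $A=(\mathbb Z/q)^m$, $m\le n+1$, act effectively on $X$. Let $r$ be the largest rank of a stabilizer $A[p]_x$, $x\in X$, let $E=A[p]_x$ attain it, and let $n(E)$ be the dimension of $X^E$ at $x$. Then
\[
m-r\le n(E)\le n-r,\qquad\text{and}\qquad n(E)\le n-2r\ \text{ if $p$ is odd.}
\]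
In particular $m\le n$, so $(\mathbb Z/q)^{n+1}$ does not act effectively on $X$ when $q\ge Q_X$.
\end{proposition}

For example, let $(\mathbb Z/q)^2$ with $q$ odd act on $S^3\subset\mathbb C^2$ by rotating the two coordinates. Then $r=1$, we may take $E=0\times\mathbb Z/p$, the fixed set is the circle $\{(z,0)\}$, and $\mathbb Z/q\times0$ acts freely on it. Here $m-r=n(E)=n-2r=1$.

\begin{proof}
The upper bounds are Lemma~\ref{lem:isotropy}. Put $s=m-r$ and $f=n(E)$; we must show $s\le f$, and we may assume $s\ge1$. Let $F$ be the component of $X^E$ through $x$. By (F2) the components of the compact space $X^E$ are open, so their number is $\dim H^0(X^E;\mathbb F_p)$. By (F1) this number is at most $\beta_X$, and $\sum_i\dim H^i(F;\mathbb F_p)\le\beta_X$. By (F2), $H^i(F;\mathbb F_p)=0$ for $i>f$. As a closed subset of $X$, the space $F$ is compact, metrizable and finite-dimensional.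

Multiplication by $p^{k-1}$ induces an isomorphism $A/pA\cong A[p]$. Extend a basis of $E$ to a basis of $A[p]$, transport it to $A/pA$, and lift it to $A$. This gives a basis $e_1,\dots,e_m$ of the free $\mathbb Z/q$-module $A$ such that $p^{k-1}e_1,\dots,p^{k-1}e_r$ is a basis of $E$. Let $A'=\langle e_{r+1},\dots,e_m\rangle\cong(\mathbb Z/q)^s$; then $A'\cap E=0$. Since $A$ is abelian, it permutes the components of $X^E$. The stabilizer of $F$ in $A'$ has index $p^c\le\beta_X$ for some $c$, so it contains $A''=p^cA'$. From $q/p^c\ge q/\beta_X\ge Q(s,f,\beta_X)\ge2$ we get $c<k$ and $A''\cong(\mathbb Z/p^{k-c})^s$ with $p^{k-c}\ge Q(s,f,\beta_X)$.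

The group $A''$ acts freely on $F$. Indeed, if $a\in A''$ is nontrivial and fixes $y\in F$, a multiple $a'$ of $a$ has order $p$, fixes $y$, and lies in $A'$, hence not in $E$. Then $A[p]_y\supseteq\langle E,a'\rangle$ has rank at least $r+1$, contrary to the choice of $r$. Proposition~\ref{prop:free}(a) gives $s\le f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for closed $X$]
If $n=0$, then $X$ is a point and $A$ is trivial. Let $n\ge1$, let $A$ act effectively, and write $A_p=\bigoplus_i\mathbb Z/p^{k_{p,i}}$ with $k_{p,1}\ge k_{p,2}\ge\cdots\ge0$. Proposition~\ref{prop:rank} bounds the order of the summands beyond the $n$-th, but not their number; for that we use the theorem of Mann and Su, which gives an integer $d_X$ with $k_{p,i}=0$ for all $p$ and all $i>d_X$. The group $A_p$ contains $(\mathbb Z/p^{k_{p,n+1}})^{n+1}$, so $p^{k_{p,n+1}}<Q_X$; in particular $k_{p,n+1}=0$ if $p\ge Q_X$. Let $B=\bigoplus_p\bigoplus_{i\le n}\mathbb Z/p^{k_{p,i}}$. Then $d(B)=\max_pd(B_p)\le n$ and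
\[
[A:B]=\prod_{p<Q_X}\ \prod_{n<i\le d_X}p^{k_{p,i}}\le Q_X^{\,d_XQ_X}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $\partial X\neq\emptyset$]
Fix a component $\partial_0$ of $\partial X$, a closed connected $(n-1)$-manifold. The stabilizer $A_1\le A$ of $\partial_0$ has index at most the number $\nu$ of boundary components. We claim that $A_1$ acts effectively on $\partial_0$; the closed case then gives $B\le A_1$ with $d(B)\le n-1$ and $[A:B]\le\nu\,C(\partial_0)$.

Let $g\in A_1$ be trivial on $\partial_0$. To apply Newman's theorem we extend $g$ by the identity across $\partial_0$. Let $X_0$ be $X$ with the other boundary components removed. It is $g$-invariant, and it is connected since it lies between the connected interior of $X$ and its closure. Glue two copies of $X_0$ along $\partial_0$. Two copies of a half-space chart at a point of $\partial_0$ combine to a chart in $\mathbb R^n$, so the result is a connected manifold without boundary. The map that is $g$ on one copy and the identity on the other is a well-defined homeomorphism of finite order, and it fixes a nonempty open set pointwise. By (F4) it is the identity. So $g=1$ on the dense subset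 $X_0$ and hence on $X$.
\end{proof}

\section{Extremal manifolds}\label{sec:extremal}

Let $X$ be extremal. Then $(\mathbb Z/q)^n$ acts effectively on $X$ for arbitrarily large prime powers $q$. For otherwise all such $q$ are smaller than some $Q'$, and the proof of the closed case, with $n-1$ in place of $n$ and $Q'$ in place of $Q_X$, gives subgroups of index at most $(Q')^{d_XQ'}$ with at most $n-1$ generators.

In Sections~\ref{ss:free}--\ref{ss:acyclic} we work under the following assumption, and we remove the orientation hypotheses in Section~\ref{ss:end}.

\medskip
\noindent$(\ast)$\quad\emph{$X$ is a closed connected oriented $n$-manifold, $n\ge1$, with effective orientation-preserving actions of $A=(\mathbb Z/q)^n$ for arbitrarily large prime powers $q=p^k$.}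
\medskip

\noindent ``For large $q$'' means for $q$ larger than a constant that depends only on $X$. The model is $X=T^n=\mathbb R^n/\mathbb Z^n$, where $A$ acts freely, the quotient is again a torus, and the lifts of $A$ to $\mathbb R^n$ form the lattice $q^{-1}\mathbb Z^n$. We recover these features one at a time. The existence of ever finer lattices then forces the homology of the $\mathbb Z^n$-covering to vanish.

\subsection{The actions are free}\label{ss:free}

For odd $p$ freeness is immediate from Proposition~\ref{prop:rank}. For $p=2$ the inequalities leave room for involutions with a fixed set of codimension one. Linear involutions of this kind are reflections and reverse the orientation; we need the topological version.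

We use Poincar\'e duality in the following form. Let $V$ be an open subset of the oriented manifold $X$, let $F\subset V$ be closed, let $K$ be a field, and let $H^*_F(V;K)$ be cohomology with supports in $F$. The cup product and the orientation $H^n_c(V;K)\to K$ define a pairing that identifies $H^1_F(V;K)$ with the dual space of $H^{n-1}_c(F;K)$, that is, with the Borel--Moore homology $H^{BM}_{n-1}(F;K)$. The identification is compatible with shrinking $V$, and the pairing is invariant under orientation-preserving homeomorphisms of the pair $(V,F)$.

\begin{lemma}\label{lem:involution}
Let $g$ be a nontrivial orientation-preserving involution of a closed connected oriented $n$-manifold $X$. Then $X^g$ does not have dimension $n-1$, as a cohomology manifold over $\mathbb F_2$, at any of its points.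
\end{lemma}

\begin{proof}
Suppose that $F=X^g$ has dimension $n-1$ at $x$. We show that $F$ has two sides at $x$, and that $g$ can neither preserve nor exchange them. Let $V$ run over the $g$-invariant open neighborhoods of $x$; they are cofinal, since $V\cap gV$ is invariant. For a field $K$ consider the exact sequence
\[
H^0_{F\cap V}(V;K)\to H^0(V;K)\to H^0(V\setminus F;K)\to H^1_{F\cap V}(V;K)\to H^1(V;K).
\]
The first group vanishes because $F$ has empty interior, by (F4). As $X$ is locally contractible, the colimit over $V$ is
\begin{equation}\label{eq:germs}
0\to K\to\varinjlim H^0(V\setminus F;K)\to\varinjlim H^1_{F\cap V}(V;K)\to0 .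
\end{equation}

Take $K=\mathbb F_2$. The last term is the colimit of the duals of $H^{n-1}_c(F\cap V;\mathbb F_2)$. By the definition of a cohomology manifold, applied to the component of $F$ through $x$, every such space receives a map of rank one from a smaller neighborhood, so the colimit has dimension at most one; and a functional that is nonzero on the line $\ell$ remains nonzero on all smaller neighborhoods. Thus the last term is $\mathbb F_2$, and the middle term has four elements. The middle term is the ring of germs at $x$ of open and closed subsets of $V\setminus F$, so its elements are $0,1,\varepsilon,1-\varepsilon$. Represent $\varepsilon$ by a decomposition $V\setminus F=V_+\sqcup V_-$ into open sets. Both germs are nonzero, so $x$ lies in the closure of both sets. The automorphism $g^*$ of the ring fixes $\varepsilon$ or sends it to $1-\varepsilon$; after shrinking $V$, either $gV_+=V_+$ or $gV_+=V_-$.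

Suppose $gV_+=V_+$. Define $g'$ as $g$ on $V_+\cup(F\cap V)$ and as the identity on $V_-\cup(F\cap V)$. These two sets are closed in $V$ and the maps agree on $F\cap V$, so $g'$ is a homeomorphism of $V$ with $g'^2=1$. It fixes $x$ and so preserves the component $V_0$ of $V$ containing $x$. It fixes the nonempty open set $V_-\cap V_0$ pointwise and has no fixed point on the nonempty set $V_+\cap V_0$. This contradicts (F4).

Suppose $gV_+=V_-$. To see a sign, take $K=\mathbb F_3$. A locally constant $\mathbb F_3$-valued function has three level sets, whose germs are among $0,1,\varepsilon,1-\varepsilon$; so its germ is constant on each side, and the middle term of \eqref{eq:germs} is $\mathbb F_3^2$, with $g^*$ exchanging the coordinates. On the quotient by the diagonal, which is $\mathbb F_3$ through $(a,b)\mapsto a-b$, the map $g^*$ is $-1\neq1$. On the other hand $g$ preserves the orientation and is the identity on $F$, so $\langle g^*\alpha,\omega\rangle=\langle g^*\alpha,g^*\omega\rangle=\langle\alpha,\omega\rangle$ for $\alpha\in H^1_{F\cap V}(V;\mathbb F_3)$ and $\omega\in H^{n-1}_c(F\cap V;\mathbb F_3)$. By duality $g^*\alpha=\alpha$, a contradiction.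
\end{proof}

\begin{lemma}\label{lem:free}
Assume $(\ast)$. For large $q$ the action of $A$ is free, and $\dim H^i(X/A;\mathbb F_p)=\binom ni$ for all $i$.
\end{lemma}

\begin{proof}
Apply Proposition~\ref{prop:rank} with $m=n$. If $p$ is odd, $n-r\le n-2r$ gives $r=0$. Let $p=2$ and suppose $r\ge1$. Then $n-n(E)=r$. In Lemma~\ref{lem:isotropy} the sum \eqref{eq:borel} for the trivial subgroup has at least $r$ positive terms and equals $r$, so $\mathcal H=\{H_1,\dots,H_r\}$ with $n(H_i)-n(E)=1$ for all $i$. Let $L=\bigcap_{i\ge2}H_i$, with $L=E$ if $r=1$. It has rank at least $1$, and $L\cap H_1=1$, so $L$ has order $2$ and $L\not\le H_1$. By \eqref{eq:borel}, $n(L)=n(E)+r-1=n-1$, which contradicts Lemma~\ref{lem:involution}. So $r=0$ in all cases: no element of order $p$ has a fixed point, and hence no nontrivial element of $A$ has one. Since $X$ is closed, connected and orientable, $\dim H^n(X;\mathbb F_p)=1$, and Proposition~\ref{prop:free}(b) with $s=f=n$ gives the second statement.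
\end{proof}

\subsection{The first Betti number}\label{ss:betti}

Lemma~\ref{lem:free} concerns the mod $p$ cohomology of the quotient, while we need the rank $b_1(X)$ of $H_1(X;\mathbb Z)$. With coefficients $\mathbb Z/q$ a free summand of $H_1(X;\mathbb Z)$ contributes a factor $q$ to the order and the torsion contributes a bounded factor, so these coefficients separate the two for large $q$.

\begin{lemma}\label{lem:betti}
Under $(\ast)$, $b_1(X)\ge n$.
\end{lemma}

\begin{proof}
Let $q$ be large, $S=\mathbb Z/q$ and $R=S[A]$. By Proposition~\ref{prop:minimal} and Lemma~\ref{lem:free} there is a complex $M$ computing $H^*(X;S)$ with $M^n=R$, $M^{n-1}=R^n$ and $M^{n-2}=R^{\binom n2}$. The quotient $R/dM^{n-1}\cong H^n(X;S)$ is $S$ with trivial action, since $A$ preserves the orientation. So $dM^{n-1}$ is the annihilator of $S$, the augmentation ideal $I=\ker(R\to S)$. With $N=\ker d^{n-1}$ we have an exact sequence $0\to N\to R^n\to I\to0$, and since $\operatorname{Tor}^R_1(R^n,S)=0$, the group $\operatorname{Tor}^R_1(I,S)$ embeds in $N\otimes_RS$. From $0\to I\to R\to S\to0$ we get $\operatorname{Tor}^R_1(I,S)\cong\operatorname{Tor}^R_2(S,S)=H_2(A;S)$. To compute this group, resolve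 $S$ over $S[\mathbb Z/q]$ by the periodic resolution with differentials $g-1$ and $1+g+\dots+g^{q-1}$, both of which become $0$ in $S$. The tensor product of $n$ such resolutions shows that $H_2(A;S)$ is free over $S$ of rank $\binom{n+1}2=n+\binom n2$. The image of $dM^{n-2}$ in $N\otimes_RS$ is generated over $S$ by $\binom n2$ elements, so it has order at most $q^{\binom n2}$. The quotient of $N\otimes_RS$ by this image is a quotient of $N/dM^{n-2}=H^{n-1}(X;S)$. Therefore $|H^{n-1}(X;S)|\ge q^n$. By Poincar\'e duality $H^{n-1}(X;S)\cong H_1(X;\mathbb Z)\otimes\mathbb Z/q$, whose order is at most $q^{b_1(X)}|\operatorname{Tors}H_1(X;\mathbb Z)|$. So $q^{\,n-b_1(X)}\le|\operatorname{Tors}H_1(X;\mathbb Z)|$ for arbitrarily large $q$.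
\end{proof}

\subsection{The lattice of lifts}\label{ss:lifts}

Let $D=H_1(X;\mathbb Z)/\mathrm{Tors}$, and let $\tilde X\to X$ be the connected covering with group $D$. The kernel of $\pi_1X\to D$ is respected by all induced maps, so every homeomorphism $h$ of $X$ lifts to $\tilde X$; conjugation by a lift $\tilde h$ preserves $D$ and acts on it as $h_*$.

\begin{lemma}\label{lem:lifts}
Assume $(\ast)$. Then $b_1(X)=n$, and for arbitrarily large $q$ there is an action as in $(\ast)$ for which the group $\Gamma$ of all lifts to $\tilde X$ of elements of $A$ satisfies $\Gamma\cong\mathbb Z^n$ and $D=q\Gamma$. Such an action is obtained by restricting a given one to a subgroup $p^cA$ with $p^c$ bounded.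
\end{lemma}

\begin{proof}
By Minkowski's theorem, the finite subgroups of $GL(D)$ have order at most some $\mu$. The image of $A$ in $GL(D)$ has order $p^c\le\mu$, so $p^cA\cong(\mathbb Z/p^{k-c})^n$ acts trivially on $D$. Replacing $A$ by $p^cA$ and renaming $q$, we may assume that $A$ acts trivially on $D$ and that Lemma~\ref{lem:free} applies. Then in the extension $1\to D\to\Gamma\to A\to1$ the subgroup $D$ is central.

The group $\Gamma$ is abelian. For $x,y\in\Gamma$ the commutator $[x,y]$ lies in $D$, because $A$ is abelian. Central commutators are multiplicative in $x$, so $[x,y]^q=[x^q,y]=1$, as $x^q\in D$. Since $D$ is torsion-free, $[x,y]=1$.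

Write $\Gamma\cong\mathbb Z^{b_1(X)}\oplus\Theta$ with $\Theta$ finite. As $\Theta\cap D=0$, the group $\Theta$ embeds in $A$ and is a $p$-group. The group $\Gamma$ acts freely on $\tilde X$ with quotient $Y=X/A$, so it is the group of the covering $\tilde X\to Y$ and a quotient of $\pi_1Y$. Hence
\[
b_1(X)+d(\Theta)=\dim\operatorname{Hom}(\Gamma,\mathbb F_p)\le\dim H^1(Y;\mathbb F_p)=n .
\]
With Lemma~\ref{lem:betti} this gives $b_1(X)=n$ and $\Theta=0$. Finally $\Gamma/D\cong(\mathbb Z/q)^n$ implies $q\Gamma\subseteq D$, and both subgroups have index $q^n$.
\end{proof}

\subsection{The covering is acyclic}\label{ss:acyclic}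

Fix a field $K$ and a basis $z_1,\dots,z_n$ of $D$, written multiplicatively, and let $\Lambda=K[D]=K[z_1^{\pm1},\dots,z_n^{\pm1}]$. A compact manifold is homotopy equivalent to a finite complex (Kirby--Siebenmann), so $H_*(\tilde X;K)$ is the homology of a finite complex $C_*$ of f.g.\ free $\Lambda$-modules in degrees $\ge0$, and each $H_j(\tilde X;K)$ is f.g.\ over the noetherian ring $\Lambda$. By Lemma~\ref{lem:lifts} the operators $z_i$ on this fixed module have commuting $q$-th roots for arbitrarily large $q$. This is very restrictive. For $n=1$ the module $\Lambda^a$ with $0<a<q$ admits no $q$-th root $w$ of $z$: otherwise $K(z)^a$ would be a vector space over $K(w)$, which has degree $q$ over $K(z)$. The same degree count works at any prime of positive dimension.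

\begin{lemma}\label{lem:findim}
Under $(\ast)$, $N=H_j(\tilde X;K)$ is finite-dimensional over $K$ for every $j$.
\end{lemma}

\begin{proof}
If the support of $N$ consists of maximal ideals, then $N$ has finite length and its composition factors are finite extensions of $K$ by the Nullstellensatz. So if $\dim_KN=\infty$, there is a prime $\mathfrak p$, minimal in the support, with $v=\dim\Lambda/\mathfrak p\ge1$. By minimality, $N_\mathfrak p$ has finite length $\ell\ge1$ over $\Lambda_\mathfrak p$. The residue field $\kappa=\operatorname{Frac}(\Lambda/\mathfrak p)$ has transcendence degree $v$ and is generated by the images of the $z_i$. After reordering, $z_1,\dots,z_v$ map to a transcendence basis, and $\delta=[\kappa:K(z_1,\dots,z_v)]$ is finite. The numbers $v,\ell,\delta$ do not depend on $q$.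

Take $\Gamma$ as in Lemma~\ref{lem:lifts}. Since $D=q\Gamma$ and $\Gamma$ is torsion-free, $\Gamma$ has a basis $w_1,\dots,w_n$ with $w_i^q=z_i$, and $N$ is a module over $\Lambda'=K[\Gamma]=K[w_1^{\pm1},\dots,w_n^{\pm1}]$. The nonzero module $N_\mathfrak p$ over $\Lambda'_\mathfrak p=\Lambda'\otimes_\Lambda\Lambda_\mathfrak p$ has finite length over $\Lambda_\mathfrak p$, so it contains a simple $\Lambda'_\mathfrak p$-submodule, which is isomorphic to a residue field $\kappa'$ of $\Lambda'_\mathfrak p$. As $\Lambda'_\mathfrak p$ is integral over the local ring $\Lambda_\mathfrak p$, its maximal ideals lie over $\mathfrak p\Lambda_\mathfrak p$. So $\kappa'\supseteq\kappa$, and $[\kappa':\kappa]$ is the length of a submodule of $N_\mathfrak p$, at most $\ell$. The images of $w_1,\dots,w_v$ in $\kappa'$ are algebraically independent, because their $q$-th powers are, so $K(w_1,\dots,w_v)\subseteq\kappa'$ has degree $q^v$ over $K(z_1,\dots,z_v)$. Hence $q^v\le\ell\delta$, which fails for large $q$.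
\end{proof}

\begin{proposition}\label{prop:acyclic}
Under $(\ast)$, $\tilde X$ is acyclic over $\mathbb Z$, the classifying map $c\colon X\to K(D,1)=T^n$ is an isomorphism on integral homology, $H_1(X;\mathbb Z)=D\cong\mathbb Z^n$, and $[\pi_1X,\pi_1X]=\pi_1\tilde X$ is perfect.
\end{proposition}

\begin{proof}
We use Lemma~\ref{lem:depth} once more. The complex $G=\operatorname{Hom}_\Lambda(C_*,\Lambda)$ consists of f.g.\ free modules in degrees $\ge0$ and computes the cohomology $H^i(X;\Lambda)$ with local coefficients. By Poincar\'e duality $H^i(X;\Lambda)\cong H_{n-i}(X;\Lambda)\cong H_{n-i}(\tilde X;K)$, up to the involution $z_i\mapsto z_i^{-1}$. These modules have finite length by Lemma~\ref{lem:findim}. If $\mathfrak a$ is a maximal ideal of $\Lambda$, then $\Lambda/\mathfrak a$ is finite over $K$, so $\Lambda_\mathfrak a$ is the localization of $K[z_1,\dots,z_n]$ at a maximal ideal, a regular local ring of dimension $n$. Lemma~\ref{lem:depth} gives $H^i(G)_\mathfrak a=0$ for $i<n$ and all $\mathfrak a$, so $H^i(G)=0$ for $i<n$, that is, $H_j(\tilde X;K)=0$ for $j\ge1$.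

This holds for $K=\mathbb Q$ and for all $K=\mathbb F_{p'}$. By the universal coefficient theorem, the reduced groups $\tilde H_j(\tilde X;\mathbb Z)$ are torsion and multiplication by every prime $p'$ is bijective on them, so they vanish.

The map $c$ lifts to a $D$-equivariant map $\tilde X\to\mathbb R^n$. On singular chains it is a quasi-isomorphism of nonnegatively graded complexes of free $\mathbb Z[D]$-modules, hence a chain homotopy equivalence over $\mathbb Z[D]$. Tensoring with $\mathbb Z$ over $\mathbb Z[D]$ shows that $c_*$ is an isomorphism. In particular $H_1(X;\mathbb Z)\cong\mathbb Z^n$ has no torsion and equals $D$. So $\pi_1\tilde X=\ker(\pi_1X\to H_1(X;\mathbb Z))=[\pi_1X,\pi_1X]$, and this group is perfect because $H_1(\tilde X;\mathbb Z)=0$.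
\end{proof}

By the universal coefficient theorem, $c^*\colon H^*(T^n;\mathbb Z)\to H^*(X;\mathbb Z)$ is an isomorphism of rings; in particular $H^*(X;\mathbb Z)$ is generated by $H^1(X;\mathbb Z)$.

\subsection{Orientability and the end of the proof}\label{ss:end}

\begin{proof}[Proof of Theorem~\ref{thm:extremal}]
Let $X$ be extremal, so that $A=(\mathbb Z/q)^n$ acts effectively for arbitrarily large $q$.

Suppose first that $X$ is orientable. The action on the two orientations is a homomorphism $A\to\{\pm1\}$. It is trivial if $q$ is odd, and it is trivial on $2A\cong(\mathbb Z/2^{k-1})^n$ if $q=2^k$. So $(\ast)$ holds, and Proposition~\ref{prop:acyclic} gives all the homological assertions.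

Suppose that $X$ is not orientable. Let $\hat X$ be the orientation covering, the space of pairs of a point and a local orientation at it. It is closed, connected and oriented, and the deck involution $\tau$ reverses its orientation. Each $a\in A$ acts on such pairs, and this defines an effective orientation-preserving action of $A$ on $\hat X$ that commutes with $\tau$. So $(\ast)$ holds for $\hat X$. We show that commuting with these large groups forces $\tau$ to act trivially on homology. Let $D=H_1(\hat X;\mathbb Z)$, and let $\Gamma\cong\mathbb Z^n$ with $D=q\Gamma$ and $q\ge3$ be given by Lemma~\ref{lem:lifts} for $\hat X$; it consists of the lifts of a group $A$ that still commutes with $\tau$. Let $\tilde\tau$ be a lift of $\tau$ to the covering of $\hat X$ with group $D$. If $\gamma\in\Gamma$ lifts $a$, then $\tilde\tau\gamma\tilde\tau^{-1}$ lifts $\tau a\tau^{-1}=a$. So conjugation by $\tilde\tau$ is an automorphism $\sigma$ of $\Gamma$ that induces the identity on $\Gamma/D=\Gamma/q\Gamma$. Moreover $\sigma^2=1$, since $\tilde\tau^2\in D\subset\Gamma$ and $\Gamma$ is abelian. If $\sigma\ne1$, choose $u$ with $u-\sigma u\neq0$, and let $v$ be a primitive vector of which $u-\sigma u$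 is a multiple. Then $\sigma v=-v$, so $2v=v-\sigma v\in q\Gamma$, and $q$ divides $2$, a contradiction. Thus $\sigma=1$, so $\tau_*=\sigma|_D$ is the identity on $H_1(\hat X;\mathbb Z)$ and $\tau^*$ is the identity on $H^1(\hat X;\mathbb Z)$. As $H^1$ generates the cohomology ring, $\tau^*=1$ on $H^n(\hat X;\mathbb Z)\cong\mathbb Z$. But $\tau$ reverses the orientation, so $\tau^*=-1$ there. Hence $X$ is orientable.

Finally, suppose that $\pi_1X$ has no nontrivial perfect subgroup; solvable groups have this property, since a nontrivial subgroup is again solvable and so differs from its commutator subgroup. Then $\pi_1\tilde X=1$. The space $\tilde X$ has the homotopy type of a CW complex and is simply connected and acyclic, so it is contractible by the theorems of Hurewicz and Whitehead. Thus $X$ is aspherical with $\pi_1X=D$, and $c$ is a homotopy equivalence $X\simeq T^n$. A closed manifold homotopy equivalent to $T^n$ is homeomorphic to $T^n$: this is classical for $n\le2$, and follows from the work of Perelman and Waldhausen for $n=3$, of Freedman and Quinn for $n=4$, and of Hsiang and Wall, with Kirby and Siebenmann, for $n\ge5$.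
\end{proof}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel et al., \emph{Seminar on Transformation Groups}.

\bibitem{Bredon}
Bredon, \emph{Introduction to Compact Transformation Groups}.

\bibitem{Mundet}
Ignasi Mundet i Riera, \emph{Actions of large finite groups on manifolds}, arXiv:2303.07784 (2023).

\end{thebibliography}
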